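# Claiming edges in trees: a gap between randomized-LOCAL and online-LOCAL

## A spider with seven nodes

Take the tree with center $m$, three neighbors $w_1,w_2,w_3$ of $m$, and a leaf $y_i$ attached to each $w_i$. It has seven nodes and six edges. Our task is to let nodes *claim* incident edges so that every edge is claimed by at least one of its endpoints and no node claims too many. If each edge is claimed exactly once, this is an orientation (orient the edge away from the claimer), and the number of claims of a node is its out-degree.

Suppose each node may claim one edge. Six edges must then be covered by seven nodes. This can be done by picking any node as root and letting everyone else claim the edge to its parent. With one claim per node there is almost no slack, and the pattern must be coordinated across the whole tree. We make that precise at the end.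

Suppose instead each node may claim two edges. Now there is plenty of room. For instance, each $w_i$ claims both of its edges, and $m$ and the $y_i$ claim nothing.

Now play the game online. Nodes are presented one at a time, and each must fix its claims at once, forever. A natural rule is to be lazy: claim an edge only if its other endpoint has already decided and did not claim it. Present $y_1,y_2,y_3$ first; they claim nothing. Present $w_1,w_2,w_3$; each must claim its leaf, and lazily it claims nothing more. Now $m$ arrives and faces three unclaimed edges with a budget of two. The lazy rule has failed, although each $w_i$ had a spare claim. How much of the tree around itself must a node see so that this kind of accident can be prevented? And does the answer depend on whether nodes decide simultaneously, with coin flips, or one after the other with a global memory of the past?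

The answer for "two claims per node" on trees of maximum degree at most $5$ is: about $\log n$ for simultaneous randomized decisions, and only $O(\log\log n)$ online. This settles a question of Akbari, Eslami, Lievonen, Melnyk, Särkijärvi and Suomela, "Locality in online, dynamic, sequential, and distributed graph algorithms", arXiv:2109.06593 (2021), which we now set up.

## LCL problems, five models, and the relation $\approx$

Graphs are simple, undirected and finite; $n$ is the number of nodes; $B(v,T)$ is the set of nodes within distance $T$ of $v$; $G[X]$ is the subgraph induced by $X$.

**Definition (graph problem, LCL).** A graph problem assigns to each input $(G,I)$, with $I\colon V\to\Sigma$, a set of feasible labelings $L\colon V\to\Gamma$, invariantly under isomorphism. An LCL (locally checkable labeling) problem is a graph problem on graphs of maximum degree at most a constant $\Delta$, with $\Sigma,\Gamma$ finite and a constant checking radius $r$: a labeling is feasible if and only if the labeled radius-$r$ neighborhood of every node belongs to a given finite set of allowed configurations. In particular, feasibility makes sense on forests and on subgraphs. LCL problems *in unrooted trees* have as inputs unrooted trees of maximum degree at most $\Delta$.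

For example, proper coloring with $\Delta+1$ colors is an LCL with $r=1$.

**Definition (models).** In each model an algorithm has a locality $T=T(n)$, knows $n$, and may use unbounded local computation and memory. A deterministic algorithm solves $\Pi$ if the final labeling is feasible for every input tree and every adversarial choice. The locality of $\Pi$ in a model is the pointwise smallest $T$ such that some algorithm with locality at most $T$ solves $\Pi$.

- $\mathsf{LOCAL}$: the adversary gives nodes unique identifiers from $\{1,\dots,\mathrm{poly}(n)\}$. Each node chooses its output as a function of its radius-$T$ neighborhood, including identifiers and inputs.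
- $\mathsf{randomized\text{-}LOCAL}$: as $\mathsf{LOCAL}$, but each node also has unlimited private random bits. "Solves" now means: for every $n$-node input tree and every identifier assignment, the output is feasible with probability at least $1-1/n$.
- $\mathsf{SLOCAL}$: nodes have unique identifiers from $\{1,\dots,\mathrm{poly}(n)\}$. The adversary processes the nodes in an arbitrary order. When $v$ is processed, it reads its radius-$T$ neighborhood, including identifiers, inputs and the arbitrary stored states of already processed nodes; then it writes its own state and irrevocably fixes its output.
- $\mathsf{dynamic\text{-}LOCAL}$: the adversary builds the input tree incrementally. Each update inserts a new node, with its input label and edges to existing nodes, or an edge between existing nodes. Every intermediate graph must be a forest of maximum degree at most $\Delta$, and the final graph is an $n$-node tree. After each update the algorithm must hold a labeling feasible for the current forest, and it may change outputs only within distance $T$, in the current graph, of the inserted node or of the endpoints of the inserted edge. (Akbari et al. define two versions; this is the one we fix.)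
- $\mathsf{online\text{-}LOCAL}$: the adversary fixes, possibly adaptively, an $n$-node input tree and reveals its nodes $v_1,v_2,\dots$ one by one. When $v_i$ is revealed, the algorithm sees the labeled subgraph $G_i=G\bigl[\bigcup_{j\le i}B(v_j,T)\bigr]$, in general a forest, and must irrevocably choose the output of $v_i$.

As a warm-up, look at $(\Delta+1)$-coloring. In $\mathsf{SLOCAL}$ locality $1$ suffices: read the neighbors' colors and take a free one. In $\mathsf{dynamic\text{-}LOCAL}$ locality $0$ suffices: a new node takes a free color, and if a new edge joins two nodes of the same color, one endpoint is recolored. To see what $\mathsf{online\text{-}LOCAL}$ shows, let $T=1$ and let the tree be a long path $\dots,p_0,p_1,p_2,\dots$. After $p_1$ and $p_5$ are revealed, the algorithm sees two separate paths $p_0p_1p_2$ and $p_4p_5p_6$, without knowing how they will be joined. If $p_3$ is revealed next, they merge into one component.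

From Akbari et al. we quote: $\mathsf{LOCAL}$ is the weakest and $\mathsf{online\text{-}LOCAL}$ the strongest of the deterministic models, with $\mathsf{SLOCAL}$ and $\mathsf{dynamic\text{-}LOCAL}$ in between. We call this the *sandwich*. They speak of models being "roughly equivalent" when the locality falls in the same broad class. We fix one precise reading.

**Definition ($\approx$).** $\mathcal M\approx\mathcal M'$ for LCL problems in unrooted trees if for every such problem $\Pi$ and every class $\mathcal C\in\{O(\log^*n),\,O(\log\log n),\,O(\log n),\,n^{o(1)}\}$, the locality of $\Pi$ in $\mathcal M$ is in $\mathcal C$ if and only if the locality of $\Pi$ in $\mathcal M'$ is in $\mathcal C$.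

For example, a problem with locality $\Theta(\log n)$ in $\mathcal M$ and $\Theta(\log\log n)$ in $\mathcal M'$ is not distinguished by $O(\log^*n)$, $O(\log n)$ or $n^{o(1)}$, but it is by $O(\log\log n)$; one such problem refutes $\mathcal M\approx\mathcal M'$.

The question is whether
$$\mathsf{randomized\text{-}LOCAL}\approx\mathsf{SLOCAL}\approx\mathsf{dynamic\text{-}LOCAL}\approx\mathsf{online\text{-}LOCAL}$$
holds for LCL problems in unrooted trees. It does not.

## The problem $\Pi_{\Delta,c}$ and what we prove about it

To make "claiming" an LCL, a node must name a neighbor using a label from a finite set. We let the nodes carry colors that are distinct within distance $2$; then a color names a neighbor unambiguously.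

**Definition ($\Pi_{\Delta,c}$).** For integers $\Delta,c\ge1$, on trees of maximum degree at most $\Delta$ with trivial inputs, each node $v$ outputs $(\kappa(v),A(v))$ with $\kappa(v)\in\{1,\dots,\Delta^2+1\}$, $A(v)\subseteq\{1,\dots,\Delta^2+1\}$, $|A(v)|\le c$, such that

- (C1) any two distinct nodes at distance at most $2$ have different $\kappa$;
- (C2) for every edge $uv$: $\kappa(v)\in A(u)$ or $\kappa(u)\in A(v)$.

The checking radius is $2$. We say that $u$ *claims* its neighbor $v$ (or the edge $uv$) if $\kappa(v)\in A(u)$.

On the spider with $\Delta=3$, $c=2$ one may take $\kappa(m)=1$, $\kappa(w_i)=i+1$, $\kappa(y_i)=5$, $A(w_i)=\{1,5\}$, $A(m)=A(y_i)=\emptyset$. The leaves may share a color, because they are at distance $4$ from each other.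

By (C1) the neighbors of a node have distinct colors, so each node claims at most $c$ neighbors; by (C2) every edge is claimed by an endpoint. Conditions (C1) and (C2) make sense on every finite graph $G$, tree or not, and this count gives:

> (1) If a finite graph $G$ has a labeling satisfying (C1) and (C2), then $|E(G)|\le c\,|V(G)|$.

**Theorem 1.** If $c\ge2$ and $\Delta\ge2c+1$, the locality of $\Pi_{\Delta,c}$ in $\mathsf{randomized\text{-}LOCAL}$ is at least $\frac12\log_{2c}(n-1)-4$ for all $n\ge2$.

**Theorem 2.** For every $\Delta$ and every $c\ge2$, the locality of $\Pi_{\Delta,c}$ in $\mathsf{online\text{-}LOCAL}$ is at most $4\lceil\log_2(\log_2n+4)\rceil+3=O(\log\log n)$.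

**Corollary 3.** For $\Pi_{5,2}$ the locality is in $O(\log\log n)$ in $\mathsf{online\text{-}LOCAL}$ but not in $\mathsf{randomized\text{-}LOCAL}$. So $\mathsf{randomized\text{-}LOCAL}\not\approx\mathsf{online\text{-}LOCAL}$, and the proposed chain of equivalences is false. Moreover, for each $X\in\{\mathsf{SLOCAL},\mathsf{dynamic\text{-}LOCAL}\}$, at least one of $X\not\approx\mathsf{randomized\text{-}LOCAL}$, $X\not\approx\mathsf{online\text{-}LOCAL}$ holds.

**Theorem 4.**

1. For all $c\ge2$ and $\Delta\ge2c+1$: $\Pi_{\Delta,c}$ has locality $\Theta(\log n)$ in $\mathsf{LOCAL}$ and in $\mathsf{randomized\text{-}LOCAL}$, and $O(\log\log n)$ in $\mathsf{online\text{-}LOCAL}$, with a bound independent of $\Delta$. Thus there are infinitely many separating LCLs, each with an exponential gap.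
2. The value $2$ in Theorem 2 is optimal: for $c=1$ and $\Delta\ge2$, every $\mathsf{online\text{-}LOCAL}$ algorithm for $\Pi_{\Delta,1}$ has locality $T\ge(n-6)/4$. Hence $\Pi_{\Delta,1}$ has locality $\Theta(n)$ in $\mathsf{LOCAL}$ and $\mathsf{online\text{-}LOCAL}$, and, by the sandwich, in $\mathsf{SLOCAL}$ and $\mathsf{dynamic\text{-}LOCAL}$.

**Proof of Corollary 3 from Theorems 1 and 2.** Take $\Delta=5$, $c=2$. Theorem 2 gives $O(\log\log n)$ online. Theorem 1 gives the lower bound $\frac12\log_4(n-1)-4$ in $\mathsf{randomized\text{-}LOCAL}$, which is not $O(\log\log n)$. So the class $O(\log\log n)$ distinguishes the two models. If all three links of the chain held, its two ends would be equivalent, since $\approx$ is transitive; so some link fails. For the last claim, the locality of $\Pi_{5,2}$ in $X$ either is in $O(\log\log n)$, and then $X\not\approx\mathsf{randomized\text{-}LOCAL}$, or is not, and then $X\not\approx\mathsf{online\text{-}LOCAL}$. ∎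

The argument does not determine the locality of $\Pi_{5,2}$ in $\mathsf{SLOCAL}$ or $\mathsf{dynamic\text{-}LOCAL}$, so it does not say which individual links of the chain fail, only that at least one does.

## Dense graphs of high girth: the randomized lower bound

The only obstruction to claiming that we have is the count (1). On a tree it never bites: a tree has fewer edges than nodes, and rooting it always gives a solution with one claim per node. So no individual tree can serve as the contradiction. But a local algorithm cannot tell a tree from a graph without short cycles, and such a graph can have many edges. We run the algorithm there, where no solution exists. The point to check is that its success probability on $n$-node trees transfers.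

Throughout this section $c\ge2$ and $d=2c+1\ge5$, so $d\le\Delta$ and $d-1=2c$.

**Lemma 5.** If $g\ge3$ and $N\ge(d-1)^g$, there is an $N$-node graph of maximum degree at most $d$ and girth at least $g$ with more than $cN$ edges.

**Proof.** Among all $N$-node graphs with maximum degree at most $d$ and girth at least $g$ (the empty graph is one), take one with the most edges. Let $D$ be its set of nodes of degree less than $d$. Suppose $x,y\in D$ were distinct with distance at least $g-1$, possibly infinite. Since $g-1\ge2$, they are not adjacent, and we could add the edge $xy$: degrees stay at most $d$, and each new cycle consists of $xy$ and a path of length at least $g-1$ between $x$ and $y$, so it has length at least $g$. This contradicts maximality. Hence, if $D\ne\emptyset$, then $D\subseteq B(x,g-2)$ for any $x\in D$. There are at most $d(d-1)^{k-1}$ nodes at distance exactly $k\ge1$ from $x$, so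
$$|D|\le1+d\,\frac{(d-1)^{g-2}-1}{d-2}\le\frac{d}{d-2}(d-1)^{g-2},$$
where the second step uses $1-\frac d{d-2}<0$. The bound also holds if $D=\emptyset$.

For $d\ge5$ we have $d^2<(d-1)^2(d-2)$: indeed $d-2\ge3$, and $3(d-1)^2>d^2$ because $\sqrt3\,(d-1)>d$ when $d>\sqrt3/(\sqrt3-1)\approx2.37$. Therefore
$$d|D|\le\frac{d^2}{d-2}(d-1)^{g-2}<(d-1)^g\le N .$$
The nodes outside $D$ have degree $d$, so the number of edges is at least $\frac12(dN-d|D|)>\frac12(dN-N)=\frac{d-1}2N=cN$. ∎

**Proof of Theorem 1.** Suppose a randomized algorithm with locality $T=T(n)$ solves $\Pi_{\Delta,c}$ and $(2c)^{2T+8}\le n-1$. We derive a contradiction.

**Step 1: choose the graph.** We want a connected graph, sparse in short cycles but too dense for (1), with fewer than $n$ nodes. Let $R=T+3$ and $g=2R+2=2T+8$. Apply Lemma 5 with $N=n-1\ge(d-1)^g$. By averaging over components, some connected component $G$ has $|E(G)|>c|V(G)|$. Then $|V(G)|\le n-1$, and $G$ contains a cycle because $|E(G)|>|V(G)|$.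

**Step 2: the ball around a node is a tree with a far leaf.** This prepares the comparison with a genuine input. Fix a node $v$ of $G$.

- $G[B(v,R)]$ is a tree. It is connected; if it were not a tree, a BFS tree from $v$ plus one further edge would contain a cycle of length at most $2R+1<g$.
- Some node $z$ has $d(v,z)=R$. Otherwise, by connectivity, $V(G)=B(v,R)$, and $G$ would be a tree, but it contains a cycle.
- In the tree $G[B(v,R)]$ the node $z$ has degree $1$: distances from $v$ in this tree agree with those in $G$, adjacent nodes of a tree have distances from $v$ differing by exactly $1$, no node of this tree is at distance $R+1$, and $z$ has exactly one neighbor at distance $R-1$.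

**Step 3: complete the ball to an $n$-node tree.** The success guarantee concerns $n$-node trees, so we need one that looks like $G$ near $v$. Give the nodes of $G$ distinct identifiers from $\{1,\dots,n\}$. Let $H_v$ be $G[B(v,R)]$ with a path of $n-|B(v,R)|\ge1$ new nodes attached at $z$, whose identifiers are the elements of $\{1,\dots,n\}$ not used in $B(v,R)$. Then $H_v$ is an $n$-node tree. The degree of $z$ is now $2$ and no other old degree has grown, so the maximum degree is at most $d\le\Delta$.

**Step 4: transfer the failure probability.** Let every node of $G$ apply the algorithm's rule for parameter $n$ to its radius-$T$ view, with independent random bits. Let $E_v$ be the event that the radius-$2$ labeled neighborhood of $v$ is not allowed. All nodes in which $G$ and $H_v$ differ are at distance at least $R+1$ from $v$, hence at distance at least $R+1-2=T+2$ from every $u\in B(v,2)$. So the radius-$(T+1)$ neighborhoods of $u$ in $G$ and in $H_v$ coincide, identifiers included. In particular each view in $G$ is a view occurring in an $n$-node tree, so the rule is defined on it, and the joint distribution of the outputs on $B(v,2)$ is the same in $G$ and in $H_v$. The algorithm is correct on $H_v$ with probability at least $1-1/n$, so $\Pr[E_v]\le1/n$.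

**Step 5: union bound.** The expected number of nodes $v$ of $G$ for which $E_v$ occurs is at most $(n-1)/n<1$. So with positive probability no $E_v$ occurs. Then every pair at distance at most $2$ and every edge has been checked, and $G$ has a labeling satisfying (C1) and (C2). By (1), $|E(G)|\le c|V(G)|$, which contradicts the choice of $G$.

Hence $(2c)^{2T+8}>n-1$, that is, $T>\frac12\log_{2c}(n-1)-4$. ∎

Step 5 needs $|V(G)|<n$. This is why $N=n-1$, and it matches the error $1/n$ of the model exactly.

## Load, and why one node at a time is too little

Now the online side. It suffices to treat $c=2$, since a set of at most two colors is also a set of at most $c$ colors. Call a node *committed* once its claims are fixed. An edge from a committed node $y$ to an uncommitted node $u$ that $y$ does not claim is *pending*: $u$ will have to claim it. The *load* of $u$ is the number of pending edges at $u$.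

The lazy rule on the spider gave $m$ load three. More generally, let $X$ be a connected set of $k$ uncommitted nodes of the tree, with $p$ pending edges at its nodes. The $k-1$ edges inside $X$ and the $p$ pending edges must all be claimed by nodes of $X$, with at most $2k$ claims available. So $p\ge k+2$ is fatal. We must keep loads low and spread out, and we will insist on: every load is at most $1$, and adjacent uncommitted nodes are not both loaded.

Can we keep this by fixing only the revealed node? Suppose on the spider that $y_1,y_2,y_3$ are committed with no claims, so each $w_i$ has load $1$, and now $m$ is revealed. Node $m$ can claim two of the $w_i$, and the third gets load $2$. This node has no claim left, so every further edge at it, in a larger tree, would have to be claimed from the other side. Fixing $m$ alone cannot keep the loads at most $1$.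

The way out is to commit more than the revealed node. Nothing forbids deciding the output of a seen node in advance. Commit $m,w_1,w_2,w_3$ together and let each $w_i$ claim $y_i$ and its *parent* $m$. Now $m$ spends nothing. This is the pattern: when $v$ is revealed, grow a committed region $S$ from $v$, directed away from $v$, where every member other than $v$ claims its parent. Such a member has one claim left, to be spent either on its own load or on one child. The region stops at children that can safely be left pending, because no loaded node is near them. A node for which a single remaining claim is not enough will be called *bad*. Its parent must claim it, and it stays uncommitted. This is a demand that travels upward, and the danger is that three demands reach $v$. But for that the bad nodes must branch like a binary tree on every second level, so there must be exponentially many loaded nodes within the planning depth $\rho$. If we can guarantee that only about $\log n$ loaded nodes are ever near one another, a depth $\rho\approx2\log_2\log_2n$ suffices.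

That guarantee needs one more rule. We also let $S$ grow towards a *centroid* of the seen component, so that an edge is left pending only if the part of the seen component behind it is at most half. This is the rule that keeps nearby pending edges few.

**Centroids.** A node $\gamma$ of a finite tree $C$ is a centroid if every component of $C-\gamma$ has at most $|C|/2$ nodes. One always exists. Choose $\gamma$ so that the largest component of $C-\gamma$ is as small as possible. If a component $Q$ had more than $|C|/2$ nodes, let $\gamma'$ be the neighbor of $\gamma$ in $Q$. The components of $C-\gamma'$ are contained in $Q\setminus\{\gamma'\}$ or equal to $C\setminus Q$, so all are smaller than $Q$, a contradiction. The spider has the centroid $m$: its removal leaves three components of size $2\le7/2$.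

## The commitment rule

Put
$$q=\lceil\log_2(\log_2n+4)\rceil,\qquad\rho=2q+1,\qquad T=2\rho+1=4q+3. \tag{2}$$
Then $q\ge2$. Let $G$ be the final tree, $d$ the distance in $G$, and $v_1,v_2,\dots$ the reveal order. A node is *seen* if it is in $G_i$. For an edge $xw$ of a tree $C$, deleting the edge leaves two components; the one containing $x$ is the *$x$-side* of the edge. A connected subgraph of $G$ contains the path of $G$ between any two of its nodes, so distances inside it agree with $d$.

The algorithm maintains a set $K_i$ of committed nodes with $K_{i-1}\subseteq K_i$ and $v_i\in K_i$, starting with $K_0=\emptyset$. For each committed $x$ it keeps a permanently fixed set $A^*(x)$ of at most two neighbors of $x$, which $x$ *claims*. Every node committed at step $\tau$ will be at distance at most $\rho-1$ from $v_\tau$, so all its neighbors are seen from step $\tau$ on.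

Precisely, a *pending edge* is a pair $(y,u)$ where $yu$ is an edge, $y$ is committed, $u$ is seen and uncommitted, and $u\notin A^*(y)$. The load of $u$, $\mathrm{load}(u)$, is the number of pending edges at $u$, and $u$ is *loaded* if $\mathrm{load}(u)\ge1$. After each step we want:

- (I1) every edge between two committed nodes is claimed by at least one endpoint;
- (I2) every uncommitted node has load at most $1$, and no two adjacent uncommitted nodes are both loaded.

**Step $i$ of the algorithm.** Let $v=v_i$ and $K=K_{i-1}$. If $v\in K$, put $K_i=K$. Otherwise let $C$ be the component of $G_i$ containing $v$, and $U$ the component of $G_i-K$ containing $v$. Root $U$ at $v$; the *depth* of $x\in U$ is $d(v,x)$, and $U_x$ is the set of descendants of $x$ in $U$, including $x$. Since $\rho+1\le T$, all neighbors of nodes of depth at most $\rho$ are seen. Let $\gamma$ be a centroid of $C$.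

A node $x\in U\setminus\{v\}$ is *marked* if

- (a) $U_x$ contains a loaded node of depth at most $\rho+1$, or
- (b) $\gamma$ lies on the $x$-side of the edge $\{x,\mathrm{parent}(x)\}$ in $C$.

*Bad* nodes are defined at depths $\rho,\rho-1,\dots,1$ in this order. A node of depth $\rho$ is bad if and only if it is marked. A node $x$ of depth in $[1,\rho-1]$ is bad if and only if
$$\mathrm{load}(x)+\#\{\text{bad children of }x\}\ge2. \tag{3}$$

Let $S$ be the smallest set that contains $v$ and is closed under: if $x\in S$ and $w$ is a marked, non-bad child of $x$, then $w\in S$. Put $K_i=K\cup S$ and, for $x\in S$,
$$A^*(x)=\{y:(y,x)\text{ pending}\}\cup\{\text{bad children of }x\}\cup\{\mathrm{parent}(x)\text{ if }x\ne v\}. \tag{4}$$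

**Colors.** Whenever $x$ is committed, color $x$ and those of its neighbors that are not yet colored, one by one, each with a color from $\{1,\dots,\Delta^2+1\}$ not used by an already colored node within distance $2$.

**Output.** When $v_i$ is revealed, it outputs $\bigl(\kappa(v_i),\{\kappa(u):u\in A^*(v_i)\}\bigr)$.

**A run on the spider.** Here $n=7$, $q=3$, $\rho=7$, $T=15$, so the whole spider is seen at once, $C$ is the spider and $\gamma=m$ throughout. No node has depth $7$. Since loads are at most $1$ (this can be read off in each step below), (3) never holds when there are no bad nodes below, so there are no bad nodes at all.

Reveal $y_1$. Nothing is loaded. By (b), $w_1$ and $m$ are marked, and $w_2,w_3,y_2,y_3$ are not. So $S=\{y_1,w_1,m\}$ with $A^*(y_1)=\emptyset$, $A^*(w_1)=\{y_1\}$, $A^*(m)=\{w_1\}$, and the pending edges are $(m,w_2)$ and $(m,w_3)$.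

Reveal $y_3$. Now $U=\{y_3,w_3\}$, and $w_3$ is marked because it is loaded. It is not bad, so $S=\{y_3,w_3\}$, $A^*(w_3)=\{m,y_3\}$, $A^*(y_3)=\emptyset$.

Reveal $w_2$. Then $U=\{w_2,y_2\}$ and $y_2$ is unmarked. So $S=\{w_2\}$, $A^*(w_2)=\{m\}$, and $(w_2,y_2)$ becomes pending. Finally $y_2$, once revealed, claims $w_2$. All six edges are claimed, and $w_3$ is the only node with two claims.

## Commitment preserves the invariants

We assume (I1) and (I2) after step $i-1$ (they hold trivially for $K_0=\emptyset$) and prove that step $i$ is well defined and preserves them. One item is postponed: that $|A^*(v)|\le2$ for the revealed node $v$ (Lemma 7).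

**Step 1: growth of the seen graph.** We check that passing from $G_{i-1}$ to $G_i$, before anything is committed, does no harm. All neighbors of committed nodes were already seen, so a newly seen node has load $0$ and the set of pending edges does not change. Seen graphs are induced subgraphs of $G$, so no edge between previously seen nodes appears. Hence (I1) and (I2) hold for $G_i$ with $K$. If $v\in K$, the step is finished; assume $v\notin K$.

**Step 2: bad implies marked.** This will tell us that the children of a member of $S$ fall into three disjoint types. If $x\in U\setminus\{v\}$ is unmarked, so are all its descendants: for a child $x'$ of $x$ we have $U_{x'}\subseteq U_x$, and the $x'$-side of $\{x',x\}$ in $C$ is contained in the $x$-side of $\{x,\mathrm{parent}(x)\}$. So an unmarked $x$ of depth at most $\rho$ has no marked descendants of depth at most $\rho$, itself included, and by (a) no loaded ones. At depth $\rho$ an unmarked node is not bad by definition. At smaller depth, by induction from below, its children are not bad and its load is $0$, so (3) fails. Thus unmarked nodes are not bad.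

Consequently a child of $x\in S$ is of exactly one of these types: marked and non-bad, and then it is in $S$; bad; or unmarked. The last two are not in $S$, because every member of $S$ other than $v$ is marked and non-bad.

**Step 3: shape of $S$ and number of claims.** By construction $S$ is connected. A marked node of depth $\rho$ is bad, so $S$ contains no node of depth $\rho$, and hence all its nodes have depth at most $\rho-1$. This is the promised bound on the distance to $v_\tau$. Each $x\in S\setminus\{v\}$ is non-bad of depth in $[1,\rho-1]$, so by (3) and (4) $|A^*(x)|\le1+1=2$. For $x=v$, formula (4) gives $|A^*(v)|=\mathrm{load}(v)+\#\{\text{bad children of }v\}$, which Lemma 7 will bound by $2$.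

**Step 4: (I1) holds after committing $S$.** Let $x\in S$. All its neighbors are seen, and each is in $K$, or is its parent, or is a child in $U$. An edge to $y\in K$ is claimed by $y$, or else it was pending and is claimed by $x$ through (4). An edge inside $S$ joins a node to its parent, since $S\subseteq U$ and $U$ is a rooted tree, and the child claims the parent. Edges inside $K$ were claimed before. This is (I1). Note also that bad children of $x$ are claimed by $x$, so the new pending edges are exactly the pairs $(x,w)$ with $x\in S$ and $w$ an unmarked child of $x$.

**Step 5: (I2) holds after committing $S$.** Let $(x,w)$ be a new pending edge. Then $w$ is unmarked of depth at most $\rho$, so by (a) neither $w$ nor any of its children, of depth at most $\rho+1$, was loaded. The only neighbor of $w$ in $S$ is its parent $x$, since $S$ is connected, contains $v$ and does not contain $w$. So now $\mathrm{load}(w)=1$. The neighbors of $w$ that are uncommitted after the step are its children in $U$. A child of $w$ could become loaded only through a new pending edge from its parent, but its parent $w$ is uncommitted; so these children remain unloaded. All other uncommitted nodes keep their load, and loads at newly committed nodes disappear. Therefore all loads are at most $1$. Two adjacent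 uncommitted loaded nodes would either both have been loaded before, against (I2) for $K$, or include a newly loaded $w$, all of whose uncommitted neighbors are unloaded. So (I2) holds.

**Step 6: what is left pending lies in the smaller half.** This is where rule (b) is used:

> (5) If $(x,w)$ becomes pending at step $i$, then the $w$-side of $xw$ in $C$ has at most $|C|/2$ nodes.

Indeed $w$ is an unmarked child of $x$, so by (b) its side does not contain $\gamma$. This side is connected, so it lies inside one component of $C-\gamma$, which has at most $|C|/2$ nodes.

**Step 7: a color is always available.** A node $z$ colored at step $i$ is in $S$ or adjacent to $S$, so $d(v_i,z)\le\rho$. All nodes within distance $2$ of $z$ lie in $B(v_i,\rho+2)\subseteq B(v_i,T)$ and are seen. Besides $z$ there are at most $\Delta+\Delta(\Delta-1)=\Delta^2$ of them, and there are $\Delta^2+1$ colors.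

## Only logarithmically many pending edges near one node

**Lemma 6.** At step $i$, before $S$ is committed, at most $\log_2n+2$ pending edges $(y,u)$ satisfy $u\in U$ and $d(v,u)\le\rho+1$.

**Proof.** Let these pending edges be $(y_1,u_1),\dots,(y_k,u_k)$, and let $\tau_j$ be the step at which $y_j$ was committed, ordered so that $\tau_1\le\dots\le\tau_k$. The node $u_j$ is uncommitted now, so it was uncommitted at step $\tau_j$; it was seen then, and it is not in $A^*(y_j)$. So $(y_j,u_j)$ became pending exactly at step $\tau_j$, and (5) applies to it at that step.

**Step 1: the times are distinct.** This gives a strict order in which to compare sizes. Suppose $\tau_j=\tau_l$ with $j\ne l$. The set committed at that step is connected, contains $y_j$ and $y_l$, and contains neither $u_j$ nor $u_l$. If $u_j=u_l$, then $y_j\ne y_l$, and the path between $y_j$ and $y_l$ inside the committed set, closed up through $u_j$, is a cycle in the tree $G$, which is impossible. If $u_j\ne u_l$, then $u_j$, followed by the path from $y_j$ to $y_l$ in the committed set, followed by $u_l$, is the path of $G$ from $u_j$ to $u_l$. It contains the committed node $y_j$. But $u_j$ and $u_l$ lie in $U$, a component of $G_i-K$, so their path in $G$ lies in $U$ and has no committed node, a contradiction. So $\tau_1<\dots<\tau_k$,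 and in particular the $y_j$ are distinct.

**Step 2: the outer sides are disjoint.** Let $S_j$ be the $y_j$-side of the edge $y_ju_j$ in $G$. Let $j\ne l$. The path from $u_j$ to $u_l$ lies in $U$, so it avoids $y_j$ and $y_l$. Continuing it to $y_l$, we reach $y_l$ from $u_j$ without meeting $y_j$; hence $y_l\notin S_j$. By symmetry $y_j\notin S_l$. Suppose $x\in S_j\cap S_l$. The path from $x$ to $y_j$ stays in $S_j$, since $S_j$ is connected. It starts in $S_l$ and ends outside $S_l$, and the only edge leaving $S_l$ is $y_lu_l$, so it passes through $y_l$. Then $y_l\in S_j$, a contradiction. So the $S_j$ are pairwise disjoint.

**Step 3: earlier components are contained in later ones.** This is what the choice $T=2\rho+1$ is for. Let $C_j$ be the component of $G_{\tau_j}$ containing $v_{\tau_j}$; it also contains $y_j$ and $u_j$. For $j<l$ walk from $v_{\tau_j}$ to $y_j$, $u_j$, $v$, $u_l$, $y_l$, $v_{\tau_l}$: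
$$d(v_{\tau_j},v_{\tau_l})\le(\rho-1)+1+2(\rho+1)+1+(\rho-1)=4\rho+2=2T.$$
So every node on the path between $v_{\tau_j}$ and $v_{\tau_l}$ is within distance $T$ of one of the two, and the whole path is in $G_{\tau_l}$. Since $G_{\tau_j}\subseteq G_{\tau_l}$, it follows that $C_j\subseteq C_l$.

**Step 4: sizes.** Let $b_j=|C_j\cap S_j|$ be the size of the seen outer side and $a_j=|C_j\setminus S_j|$ the size of the rest. The set $C_j\setminus S_j$ is the $u_j$-side of $y_ju_j$ in $C_j$, so (5) gives $a_j\le|C_j|/2$, that is, $b_j\ge a_j$. For $j<l$ the set $C_j\cap S_j$ lies in $C_l$ by Step 3 and is disjoint from $S_l$ by Step 2. These sets are pairwise disjoint, and all lie in $C_l\setminus S_l$. Hence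
$$b_l\ \ge\ a_l\ \ge\ \sum_{j<l}b_j\qquad(2\le l\le k). \tag{6}$$
In words, the partial sums of the $b_j$ at least double with each new term. Since $y_1\in C_1\cap S_1$, we have $b_1\ge1$. By induction $b_l\ge2^{l-2}$ for $l\ge2$: from (6), $b_2\ge1$, and then $b_l\ge1+(1+2+\dots+2^{l-3})=2^{l-2}$. Since $b_k\le n$, we get $k\le\log_2n+2$ if $k\ge2$; for $k\le1$ this is clear. ∎

## Bad nodes double every two levels

**Lemma 7.** At step $i$ with $v\notin K$, $\mathrm{load}(v)+\#\{\text{bad children of }v\}\le2$.

**Proof.** Suppose the sum is at least $3$. By (I2), $\mathrm{load}(v)\le1$, so $v$ has at least two bad children. Let $N_j$ be the number of bad nodes of depth $j$; thus $N_1\ge2$.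

**Step 1: doubling.** We show $N_{j+2}\ge2N_j$ for $1\le j\le\rho-2$ by finding two bad grandchildren for every bad node $x$ of depth $j$.

- If $x$ is unloaded, then by (3) it has at least two bad children. Each of them has depth less than $\rho$ and load at most $1$, so by (3) it has at least one bad child.
- If $x$ is loaded, its load is $1$, and by (3) it has at least one bad child. That child is uncommitted and adjacent to the loaded node $x$, so it is unloaded by (I2). Its depth is less than $\rho$, so by (3) it has at least two bad children.

Since $\rho=2q+1$, we get $N_\rho\ge2^q\cdot N_1\ge2^{q+1}$.

**Step 2: many bad nodes need many loaded nodes.** Every bad node of depth $\rho$ is marked. For different nodes $x$ of depth $\rho$ the $x$-sides of $\{x,\mathrm{parent}(x)\}$ in $C$ are disjoint, so at most one of them contains $\gamma$. Hence at least $2^{q+1}-1$ nodes $x$ of depth $\rho$ are marked by (a), and each has a loaded node of depth at most $\rho+1$ in its own set $U_x$. The sets $U_x$ are disjoint, so there are at least $2^{q+1}-1$ pending edges of the kind counted in Lemma 6. Therefore $2^{q+1}-1\le\log_2n+2$. But $2^q\ge\log_2n+4$ by (2), so $2^{q+1}-1\ge2\log_2n+7>\log_2n+2$, a contradiction. ∎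

The alternation in Step 1 is the reason for the second half of (I2). If a loaded bad node could have a loaded bad child, it in turn a loaded bad child, and so on, a mere path would carry a demand to depth $\rho$ with no branching.

**Conclusion of the proof of Theorem 2.** The order of the argument at step $i$ is: (I1), (I2) and (5) for earlier steps give Lemma 6, then Lemma 7, so all sets $A^*(x)$ have at most two elements, and then (I1), (I2) and (5) hold for step $i$. By induction they hold at every step. At the end all nodes have been revealed, hence are committed and colored. Of any two nodes at distance at most $2$, the one colored later avoided the color of the other, so (C1) holds. Each output has $|A(v)|\le2\le c$, and by (I1) every edge is claimed by an endpoint, so (C2) holds. The output of $v_i$ is available when it is needed, because $v_i\in K_i$ and the neighbors of a node are colored when it is committed. All choices depend only on the seen graph and the algorithm's memory, and the proof uses only facts about the seen graphs and the final tree, so adaptive adversaries are covered. The locality is $T=4q+3$. ∎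

## Peeling gives $O(\log n)$, and one claim per node needs linear locality

**Proof of Theorem 4, part 1.** The lower bound for $\mathsf{randomized\text{-}LOCAL}$ is Theorem 1. It holds for $\mathsf{LOCAL}$ too, since a deterministic algorithm is a randomized one that ignores its bits. The online bound is Theorem 2, where $\Delta$ does not appear. What remains is an $O(\log n)$ algorithm in $\mathsf{LOCAL}$; it also works in $\mathsf{randomized\text{-}LOCAL}$.

**Step 1: layers.** We want an order in which every node has few neighbors that come later. Repeatedly remove all nodes of degree at most $2$ in the remaining forest, and let layer $j$ be the set removed in round $j$. A forest with $k\ge1$ nodes has degree sum less than $2k$, so fewer than $2k/3$ of its nodes have degree at least $3$. Each round thus leaves fewer than $2/3$ of the nodes, and there are $O(\log n)$ layers. Whether a node is removed by round $j$ depends only on its radius-$j$ neighborhood, so each node finds its layer, and those of its neighbors, with locality $O(\log n)$. On the spider, layer $1$ is $\{y_i,w_i: i=1,2,3\}$ and layer $2$ is $\{m\}$.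

**Step 2: claims.** Each node claims its neighbors in the same or later layers. When a node is removed, these are precisely its neighbors in the remaining forest, so there are at most $2$. Every edge is claimed by its endpoint in the earlier layer, or by both if the layers are equal.

**Step 3: colors.** Let $G^2$ be the graph in which nodes at distance at most $2$ in $G$ are adjacent. Its maximum degree is at most $\Delta^2=O(1)$, so a $(\Delta^2+1)$-coloring of $G^2$ takes $O(\log^*n)$ rounds (Goldberg–Plotkin–Shannon 1988; Linial 1992). A node then looks up the colors of the neighbors it claims. The total locality is $O(\log n)$.

Letting $c\ge2$ and $\Delta\ge2c+1$ vary gives infinitely many separating LCLs, each with locality $\Theta(\log n)$ against $O(\log\log n)$. ∎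

**Proof of Theorem 4, part 2.** Suppose an $\mathsf{online\text{-}LOCAL}$ algorithm for $\Pi_{\Delta,1}$ has locality $T<(n-6)/4$, that is, $n\ge4T+7$. We make two distant nodes decide "where the root is" in conflicting ways.

**Step 1: force decisions.** The adversary reveals a node $x$ and its two neighbors $a,b$ in the interior of a path. What is seen is $B(x,T)\cup B(a,T)\cup B(b,T)$, a path on $2T+3$ nodes centered at $x$. It then does the same with $x',a',b'$, in a second, disjoint seen path on $2T+3$ nodes. The labels of these six nodes are now fixed. In the final tree $a,b$ are at distance $2$, and so are $a',b'$, so feasibility requires $\kappa(a)\ne\kappa(b)$ and $\kappa(a')\ne\kappa(b')$. Since $|A(x)|\le1$ and $|A(x')|\le1$, the node $x$ fails to claim one of $a,b$; name them so that $x$ does not claim $a$. Likewise $x'$ does not claim $a'$.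

**Step 2: glue.** The adversary completes the input to an $n$-node path in which the order is $\dots\,b\,x\,a\dots a'\,x'\,b'\dots$, with at least one unseen node between the two seen paths and the remaining nodes, for instance, there as well. This needs $n\ge2(2T+3)+1=4T+7$ nodes, which we have. The unseen node between the two seen paths keeps them in different components, so everything shown so far is consistent. The other nodes are then revealed in any order.

**Step 3: count.** Let there be $k$ nodes strictly between $x$ and $x'$. The part of the path from $x$ to $x'$ has $k+1$ edges. The edges $xa$ and $x'a'$ are not claimed by $x$ and $x'$, so all $k+1$ edges must be claimed by the $k$ nodes in between. By (C1) and $c=1$ each of these claims at most one edge. This is impossible, so $T\ge(n-6)/4$.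

**Step 4: the matching upper bound.** With locality $n$, a node in $\mathsf{LOCAL}$ sees the whole tree. Root it at the node with the smallest identifier, let every other node claim its parent, and color by a fixed rule satisfying (C1). So the locality in $\mathsf{LOCAL}$ is $O(n)$. By the sandwich, the upper bound in $\mathsf{LOCAL}$ and the lower bound in $\mathsf{online\text{-}LOCAL}$ hold in $\mathsf{LOCAL}$, $\mathsf{SLOCAL}$, $\mathsf{dynamic\text{-}LOCAL}$ and $\mathsf{online\text{-}LOCAL}$, and the locality is $\Theta(n)$ in all four. ∎
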